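
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The $\varepsilon$-separation property of a von Neumann algebra\\ does not depend on $\varepsilon$}


\begin{abstract}
A von Neumann algebra has the $\varepsilon$-separation property if for every net of normal finite rank unital completely positive maps there are a norm-one element and a norm-one normal functional on which the maps differ from the identity, frequently along the net, by more than a fixed constant larger than $\varepsilon$. Injective algebras never have this property. We prove that every non-injective von Neumann algebra has it for all $\varepsilon\in(0,1)$, and in fact for all $\varepsilon\in(0,2)$, the largest possible range. The main step shows that $\mathsf M\subset B(H)$ is injective as soon as there are a unital completely positive map $\Phi\colon B(H)\to\mathsf M$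 and a constant $\delta<1$ with $p\Phi(p)p\ge(1-\delta)p$ for all projections $p\in\mathsf M$.
\end{abstract}

\section{The question and the answer}

Throughout, $\mathsf M\subset B(H)$ is a von Neumann algebra with predual $\mathsf M_*$, CP means completely positive, UCP means unital and completely positive, and projections are self-adjoint. The algebra $\mathsf M$ is \emph{injective} if there is a UCP map $E\colon B(H)\to\mathsf M$ with $E(x)=x$ for all $x\in\mathsf M$ (a \emph{UCP projection} onto $\mathsf M$); this does not depend on the faithful normal representation of $\mathsf M$ on a Hilbert space. Injectivity is equivalent to an approximation property, the $w^*$-CPAP: there is a net of normal finite rank UCP maps $\Phi_\lambda\colon\mathsf M\to\mathsf M$ with $\Phi_\lambda(x)\to x$ weak$^*$ for every $x\in\mathsf M$. The following notion, from \cite{KS}, measures how badly this approximation fails.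

\begin{definition}\label{def:sep}
Let $\varepsilon>0$. The algebra $\mathsf M$ has the \emph{$\varepsilon$-separation property} if for every net $(\Phi_\lambda)_{\lambda\in\Lambda}$ of normal, finite rank, UCP maps $\Phi_\lambda\colon\mathsf M\to\mathsf M$ there are $x\in\mathsf M$ and $\omega\in\mathsf M_*$ with $\|x\|=\|\omega\|=1$ and
\[
\limsup_{\lambda\in\Lambda}\bigl|\langle x-\Phi_\lambda(x),\omega\rangle\bigr|>\varepsilon .
\]
\end{definition}

In \cite{KS} the range of $\varepsilon$ is $(0,1)$. The property gets stronger as $\varepsilon$ grows, and an injective algebra never has it, because of the $w^*$-CPAP net. It is known that a non-injective algebra has it for \emph{some} $\varepsilon\in(0,1)$, and \cite{KS} asks whether the property really depends on $\varepsilon$.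

To see what is at stake, consider nets that approximate poorly. If $\varphi$ is a normal state and $\Phi=\varphi(\cdot)1$, take a projection $p$, a normal state $\omega$ with $\omega(p)=1$, and the symmetry $x=2p-1$; then
\[
\langle x-\Phi(x),\omega\rangle=2\bigl(1-\varphi(p)\bigr),
\]
which is close to the trivial upper bound $2$ when $\varphi(p)$ is small. Mixtures fall in between: if $(\Phi_\lambda)$ is a $w^*$-CPAP net on an injective algebra and $0\le t\le1$, then for the net $(1-t)\Phi_\lambda+t\varphi(\cdot)1$ the $\limsup$ in Definition~\ref{def:sep} equals $t\,|\omega(x)-\varphi(x)\omega(1)|\le 2t$. So a single net can be mediocre to any degree. Could some non-injective algebra carry a net which is uniformly mediocre, staying, say, within $\tfrac12$ of the identity, although no net comes arbitrarily close? It cannot.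

\begin{theorem}\label{thm:dichotomy}
Let $0<\varepsilon<2$. A von Neumann algebra has the $\varepsilon$-separation property if and only if it is not injective. For $\varepsilon\ge2$ no von Neumann algebra has it. In particular, every non-injective von Neumann algebra has the $\varepsilon$-separation property for all $\varepsilon\in(0,1)$, and for $\varepsilon\in(0,2)$ the property does not depend on $\varepsilon$.
\end{theorem}

The test elements can be symmetries and the functionals normal states, and normality of the maps is not needed.

\begin{theorem}\label{thm:B}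
Let $\mathsf M$ be non-injective, let $0<\varepsilon<2$, and let $(\Phi_\lambda)$ be a net of finite rank UCP maps on $\mathsf M$. Then there are a projection $p\in\mathsf M$ and a normal state $\omega$ on $\mathsf M$ with $\omega(p)=1$ such that, for $x=2p-1$,
\[
\limsup_\lambda|\langle x-\Phi_\lambda(x),\omega\rangle|>\varepsilon .
\]
\end{theorem}

Both statements rest on a criterion for injectivity which involves a single map.

\begin{theorem}\label{thm:A}
Let $\Phi\colon B(H)\to\mathsf M$ be a UCP map, not assumed normal, and suppose that for some $\delta<1$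
\begin{equation}\label{eq:overlap}
p\,\Phi(p)\,p\ \ge\ (1-\delta)\,p\qquad\text{for all projections }p\in\mathsf M.
\end{equation}
Then $\mathsf M$ is injective. In particular, $\mathsf M$ is injective if $\|\Phi|_{\mathsf M}-\mathrm{id}_{\mathsf M}\|<2$.
\end{theorem}

The last sentence follows from the first: put $\delta=\frac12\|\Phi|_{\mathsf M}-\mathrm{id}_{\mathsf M}\|<1$. For a projection $p\in\mathsf M$ we have $2\|p-\Phi(p)\|=\|(2p-1)-\Phi(2p-1)\|\le2\delta$, hence $p(p-\Phi(p))p\le\delta p$, which is \eqref{eq:overlap}.

\begin{remark}
Condition \eqref{eq:overlap} says that $\Phi$ keeps a uniform fraction of every projection of $\mathsf M$ in place. If $E\colon B(H)\to\mathsf M$ is a UCP projection, $\varphi$ a state on $B(H)$ and $0\le\delta<1$, then $\Phi=(1-\delta)E+\delta\varphi(\cdot)1$ satisfies it. Theorem~\ref{thm:A} says that \eqref{eq:overlap} forces a UCP projection onto $\mathsf M$ to exist, however small the fraction $1-\delta$. For $\delta=1$ the condition is empty, since every UCP map satisfies it. It also matters that $\Phi$ is defined on all of $B(H)$: the identity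 map of $\mathsf M$ satisfies \eqref{eq:overlap} with $\delta=0$ for every $\mathsf M$.
\end{remark}

Section~\ref{sec:net} deduces Theorems~\ref{thm:dichotomy} and \ref{thm:B} from Theorem~\ref{thm:A}, and the rest of the paper proves Theorem~\ref{thm:A}. The proof has two parts, each shown first in a model case in Section~\ref{sec:model}: an averaging argument (Section~\ref{sec:averages}) and a fixed point argument (Section~\ref{sec:fixed}). Section~\ref{sec:end} reduces the general case to the algebras treated there.

We use standard facts on operator algebras, for which we refer to \cite{Takesaki,KR,Paulsen}. We recall two. \emph{Stinespring's theorem}: a CP map $\Psi\colon B(K)\to B(K')$ has the form $\Psi(x)=S^*\rho(x)S$ with a unital representation $\rho$ of $B(K)$ on a Hilbert space $L$ and $S\in B(K',L)$; then $\Psi(1)=S^*S$. \emph{Multiplicative domains}: if a UCP map $\theta$ on a unital $C^*$-algebra $A$ restricts to a $*$-homomorphism on a unital $C^*$-subalgebra $C$, then $\theta(cac')=\theta(c)\theta(a)\theta(c')$ for $a\in A$ and $c,c'\in C$. We also use that, for a von Neumann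 algebra $N$, the CP maps $\Psi\colon B(K)\to N$ with $\Psi(1)\le1$ form a compact set in the point-weak$^*$ topology, as do the UCP maps.

\section{From a net on $\mathsf M$ to one map on $B(H)$}\label{sec:net}

The maps $\Phi_\lambda$ live on $\mathsf M$, while Theorem~\ref{thm:A} needs a map on $B(H)$ with values in $\mathsf M$. Arveson's theorem extends a UCP map $\mathsf M\to\mathsf M\subset B(H)$ to $B(H)$, but the extension need not take values in $\mathsf M$. Finite rank repairs this: such a map can be tensored with the identity of the commutant $\mathsf M'$, and an extension that respects $\mathsf M'$ has values in $\mathsf M''=\mathsf M$. This is the only place where finite rank is used.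

\begin{lemma}\label{lem:extension}
Every finite rank UCP map $\Phi\colon\mathsf M\to\mathsf M$ extends to a UCP map $\widetilde\Phi\colon B(H)\to\mathsf M$.
\end{lemma}

\begin{proof}
Let $b_1,\dots,b_m$ be a basis of the range of $\Phi$ and write $\Phi=\sum_k\varphi_k(\cdot)b_k$ with $\varphi_k\in\mathsf M^*$. Slice maps are bounded on the minimal tensor product, so
\[
\Theta\colon\mathsf M\otimes_{\min}\mathsf M'\to B(H),\qquad \Theta=\sum_kb_k\,(\varphi_k\otimes\mathrm{id})(\cdot),
\]
is bounded, and $\Theta(x\otimes y)=\Phi(x)y$. In particular $\Theta$ is unital.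

We show that $\Theta$ is positive. Let $t=\sum_ix_i\otimes y_i$ be in the algebraic tensor product. The matrix $[\Phi(x_i^*x_j)]_{ij}$ is positive, because $\Phi$ is CP, so it equals $B^*B$ for a matrix $B=[\beta_{ki}]$ over $\mathsf M$. The $\beta_{ki}$ and their adjoints commute with the $y_j$ and their adjoints, hence
\[
\Theta(t^*t)=\sum_{i,j}\Phi(x_i^*x_j)\,y_i^*y_j=\sum_k\Bigl(\sum_i\beta_{ki}y_i\Bigr)^*\Bigl(\sum_j\beta_{kj}y_j\Bigr)\ge0 .
\]
Every positive element of $\mathsf M\otimes_{\min}\mathsf M'$ is a norm limit of elements $t^*t$ of this kind (approximate its square root), so $\Theta\ge0$. The map $\mathrm{id}_{M_r}\otimes\Theta$ arises in the same way from the finite rank UCP map $\mathrm{id}_{M_r}\otimes\Phi$ on $M_r(\mathsf M)$, with commutant $1\otimes\mathsf M'$ on $\mathbb C^r\otimes H$. Hence it is positive too, and $\Theta$ is CP.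

Since $\mathsf M\otimes_{\min}\mathsf M'\subset B(H)\otimes_{\min}\mathsf M'$, Arveson's theorem extends $\Theta$ to a UCP map $\widetilde\Theta\colon B(H)\otimes_{\min}\mathsf M'\to B(H)$. On $1\otimes\mathsf M'$ it is the $*$-homomorphism $1\otimes y\mapsto y$. Put $\widetilde\Phi(x)=\widetilde\Theta(x\otimes1)$. By the multiplicative domain property, for $y\in\mathsf M'$,
\[
\widetilde\Phi(x)y=\widetilde\Theta(x\otimes y)=y\widetilde\Phi(x).
\]
So $\widetilde\Phi(x)\in\mathsf M''=\mathsf M$. Clearly $\widetilde\Phi$ is UCP and extends $\Phi$.
\end{proof}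

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
Extend each $\Phi_\lambda$ to $\widetilde\Phi_\lambda\colon B(H)\to\mathsf M$ by Lemma~\ref{lem:extension} and pass to a subnet converging point-weak$^*$ to a UCP map $\widetilde\Phi\colon B(H)\to\mathsf M$. Since $\mathsf M$ is not injective, \eqref{eq:overlap} fails for $\widetilde\Phi$ with $\delta=\varepsilon/2<1$. So there are a projection $p\in\mathsf M$ and a unit vector $\xi\in pH$ with $\langle\widetilde\Phi(p)\xi,\xi\rangle<1-\varepsilon/2$. Let $\omega=\langle\,\cdot\,\xi,\xi\rangle$ on $\mathsf M$, a normal state with $\omega(p)=1$, and $x=2p-1$. Along the subnet,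
\[
\langle x-\Phi_\lambda(x),\omega\rangle=2-2\,\omega(\Phi_\lambda(p))\ \longrightarrow\ 2-2\,\omega(\widetilde\Phi(p))>\varepsilon .
\]
The $\limsup$ over the whole net is at least this limit.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy} from Theorem~\ref{thm:B}]
If $\mathsf M$ is not injective and $\varepsilon<2$, use Theorem~\ref{thm:B}; here $\|2p-1\|=\|\omega\|=1$. If $\mathsf M$ is injective, then for a $w^*$-CPAP net the $\limsup$ in Definition~\ref{def:sep} is $0$ for all $x$ and $\omega$. Finally $|\langle x-\Phi_\lambda(x),\omega\rangle|\le\|x\|+\|\Phi_\lambda(x)\|\le2$ always, so the property fails for $\varepsilon\ge2$.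
\end{proof}

\section{Two model computations}\label{sec:model}

\paragraph{Testing on flat vectors detects the trace.}
Let $T=[T_{ij}]\in M_n$ be a contraction and consider the CP map $\Phi(x)=T^*xT$ on $M_n$ (it need not be unital here). For the projection $p$ onto the line of a unit vector $v$, condition \eqref{eq:overlap} reads $|\langle Tv,v\rangle|^2\ge1-\delta$. Use only the flat vectors $v=n^{-1/2}(z_1,\dots,z_n)$ with $|z_i|=1$. Then
\[
\langle Tv,v\rangle=\frac1n\sum_iT_{ii}+\frac1n\sum_{i\ne j}\bar z_iz_jT_{ij}.
\]
The functions $\bar z_iz_j$ ($i\ne j$) on the torus $\mathbb T^n$ are distinct nontrivial characters. Averaging $|\langle Tv,v\rangle|^2$ over $z$ therefore gives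
\[
1-\delta\ \le\ \Bigl|\frac1n\sum_iT_{ii}\Bigr|^2+\frac1{n^2}\sum_{i\ne j}|T_{ij}|^2\ \le\ \Bigl|\frac1n\sum_iT_{ii}\Bigr|^2+\frac1n,
\]
since each column of $T$ has norm at most $1$. So if $n$ is large compared with $1/(1-\delta)$, the number $S=\frac1n\sum_iT_{ii}$ is bounded away from $0$. The quadratic hypothesis has become a lower bound for the modulus of something \emph{linear} in $T$. In Section~\ref{sec:averages} the $T_{ij}$ become operators and unitaries $u_i$ of an algebra $N$ join the phases $z_i$. Choosing the $u_i$ independently at random turns $S$ into an average of conjugates of $S$ by unitaries, again with an error $1/n$.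

\paragraph{A convex hull that avoids $0$ contains a fixed point.}
Let $\pi$ be a unitary representation of a group $G$ on a Hilbert space and $s$ a vector such that every vector in the convex hull of the orbit $\pi(G)s$ has squared norm at least $\kappa>0$. Then $\pi$ has a nonzero invariant vector, namely the element $s_0$ of minimal norm in the closed convex hull: for $g\in G$,
\[
\bigl\|\tfrac12(s_0+\pi(g)s_0)\bigr\|^2=\|s_0\|^2-\tfrac14\|s_0-\pi(g)s_0\|^2 ,
\]
and minimality gives $\pi(g)s_0=s_0$. In Section~\ref{sec:fixed} the group is the unitary group $U(N)$, acting (from the right) on operators by $S\mapsto\rho(u)^*Su$. A fixed point intertwines, $\rho(u)S=Su$, and then $S^*\rho(x)S=S^*S\,x$ for $x\in N$, so that $x\mapsto S^*\rho(x)S$ is a UCP projection onto $N$ up to the factor $S^*S$. The obstacle is that the squared norm is now the operator $S^*S\in N$, and one has to say in which sense to minimize it.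

\section{From projections to averages of unitaries}\label{sec:averages}

Let $N\subset B(K)$ be a von Neumann algebra and $U(N)$ its unitary group. In what follows $\mu$ is a finitely supported probability measure on $U(N)$, and $\mathbb E$ is expectation; $u,u'$ are independent with law $\mu$. For a CP map $\Psi\colon B(K)\to N$ put
\[
(\mu\cdot\Psi)(x)=\mathbb E_{u,u'}\;u^*\,\Psi(u\,x\,u'^*)\,u' ,\qquad x\in B(K).
\]
If $\Psi(x)=S^*\rho(x)S$ is a Stinespring representation, write
\[
S_u=\rho(u)^*Su,\qquad S_\mu=\mathbb E_u\,S_u .
\]
Then
\begin{equation}\label{eq:muPsi}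
(\mu\cdot\Psi)(x)=S_\mu^*\,\rho(x)\,S_\mu .
\end{equation}
So $\mu\cdot\Psi$ is CP, and from its definition it has values in $N$: averaging the operator $S$ does not lead out of the CP maps into $N$.

\begin{proposition}\label{prop:average}
Let $n\ge1$, let $\delta<1$, and let $\Phi\colon B(\mathbb C^n\otimes K)\to M_n(N)$ be a CP map with $\Phi(1)\le1$ and
\begin{equation}\label{eq:overlapcorner}
q\,\Phi(q)\,q\ge(1-\delta)q\qquad\text{for all projections }q\in M_n(N).
\end{equation}
Then there is a CP map $\Psi\colon B(K)\to N$ with $\Psi(1)\le1$ and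
\[
(\mu\cdot\Psi)(1)\ \ge\ \bigl(1-\delta-\tfrac1n\bigr)1\qquad\text{for all }\mu .
\]
\end{proposition}

\begin{proof}
\emph{The map $\Psi$.} Let $e_{ij}$ be the matrix units and $\epsilon_i$ the standard basis of $\mathbb C^n$. A unital representation $\pi$ of $B(\mathbb C^n\otimes K)=M_n\otimes B(K)$ is, after identifying its space with $\mathbb C^n\otimes L$, where $L$ is the range of $\pi(e_{11}\otimes1)$, of the form $\pi(e_{ij}\otimes x)=e_{ij}\otimes\rho(x)$ with a unital representation $\rho$ of $B(K)$ on $L$. So Stinespring's theorem gives an operator $T\colon\mathbb C^n\otimes K\to\mathbb C^n\otimes L$ with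
\[
\Phi(e_{ij}\otimes x)=T^*(e_{ij}\otimes\rho(x))T,\qquad \|T\|^2=\|\Phi(1)\|\le1 .
\]
Let $T_{ij}\in B(K,L)$ be its entries, $T(\epsilon_j\otimes k)=\sum_i\epsilon_i\otimes T_{ij}k$. The model suggests
\[
S=\frac1n\sum_{i=1}^nT_{ii},\qquad \Psi(x)=S^*\rho(x)S .
\]
The $(k,l)$ entry of $\Phi(e_{ij}\otimes x)$ is $T_{ik}^*\rho(x)T_{jl}$. Taking $k=i$ and $l=j$,
\[
\Psi(x)=\frac1{n^2}\sum_{i,j}T_{ii}^*\rho(x)T_{jj}=\frac1{n^2}\sum_{i,j}\bigl(\Phi(e_{ij}\otimes x)\bigr)_{ij}\in N .
\]
So $\Psi$ is a CP map into $N$. Since $\|T_{ii}\|\le\|T\|\le1$ for all $i$, we have $\|S\|\le1$, whence $\Psi(1)=S^*S\le1$.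

\emph{The test projections.} For $u_1,\dots,u_n\in U(N)$ define isometries $V\colon K\to\mathbb C^n\otimes K$ and $W\colon L\to\mathbb C^n\otimes L$ by
\[
Vk=\frac1{\sqrt n}\sum_i\epsilon_i\otimes u_ik,\qquad Wl=\frac1{\sqrt n}\sum_i\epsilon_i\otimes\rho(u_i)l .
\]
Then $q=VV^*=\frac1n\sum_{i,j}e_{ij}\otimes u_iu_j^*$ is a projection in $M_n(N)$ and $\pi(q)=WW^*$. Put
\[
A=W^*TV=\frac1n\sum_{i,j}\rho(u_i)^*T_{ij}u_j .
\]
Since $qV=V$, \eqref{eq:overlapcorner} gives
\begin{equation}\label{eq:A}
A^*A=V^*T^*\pi(q)TV=V^*q\,\Phi(q)\,qV\ \ge\ (1-\delta)V^*qV=(1-\delta)1 .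
\end{equation}

\emph{Averaging over phases.} Inequality \eqref{eq:A} also holds with $z_iu_i$ in place of $u_i$, for every $z\in\mathbb T^n$. This multiplies the $(i,j)$ term of $A$ by $\bar z_iz_j$. As in the model, the characters $\bar z_iz_j$ with $i\ne j$ are distinct and nontrivial, so averaging over $\mathbb T^n$ removes all cross terms that involve an off-diagonal entry:
\begin{equation}\label{eq:phases}
(1-\delta)1\ \le\ X^*X+\frac1{n^2}\sum_{i\ne j}u_j^*T_{ij}^*T_{ij}u_j,\qquad X=\frac1n\sum_iX_i,\quad X_i=\rho(u_i)^*T_{ii}u_i .
\end{equation}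

\emph{Averaging over unitaries.} Now let $u_1,\dots,u_n$ be independent with law $\mu$. Then $\mathbb E X=\frac1n\sum_i\mathbb E_u\,\rho(u)^*T_{ii}u=S_\mu$. By independence $\mathbb E X_i^*X_j=(\mathbb E X_i)^*(\mathbb E X_j)$ for $i\ne j$. Therefore
\[
\mathbb E X^*X=S_\mu^*S_\mu+\frac1{n^2}\sum_i\Bigl(\mathbb E X_i^*X_i-(\mathbb E X_i)^*(\mathbb E X_i)\Bigr)\le S_\mu^*S_\mu+\frac1{n^2}\sum_i\mathbb E\,u_i^*T_{ii}^*T_{ii}u_i .
\]
Take expectations in \eqref{eq:phases} and insert this. The diagonal and off-diagonal errors combine to
\[
(1-\delta)1\ \le\ S_\mu^*S_\mu+\frac1{n^2}\sum_j\mathbb E\;u_j^*\Bigl(\sum_iT_{ij}^*T_{ij}\Bigr)u_j\ \le\ S_\mu^*S_\mu+\frac1n\,1 ,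
\]
because $\sum_iT_{ij}^*T_{ij}$ is the $(j,j)$ entry of $T^*T\le1$. By \eqref{eq:muPsi}, $S_\mu^*S_\mu=(\mu\cdot\Psi)(1)$.
\end{proof}

Independence is essential here: with all $u_i$ equal to one unitary $u$ one would only control $S_u^*S_u=u^*S^*Su$, never an average such as $\frac12(S_1+S_u)$.

\section{From averages bounded below to injectivity}\label{sec:fixed}

A von Neumann algebra or a projection in it is \emph{$\sigma$-finite} if every orthogonal family of nonzero projections below the unit, respectively below the given projection, is countable. A nonzero von Neumann algebra is $\sigma$-finite if and only if it has a faithful normal state, and a nonzero projection is $\sigma$-finite if and only if it is the support of a normal state.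

\begin{proposition}\label{prop:fixed}
Let $N\subset B(K)$ be a nonzero $\sigma$-finite von Neumann algebra which is finite or of type III. Suppose that there are $\kappa>0$ and a CP map $\Psi\colon B(K)\to N$ with $\Psi(1)\le1$ and $(\mu\cdot\Psi)(1)\ge\kappa1$ for all finitely supported probability measures $\mu$ on $U(N)$. Then $N$ is injective.
\end{proposition}

The proof occupies the rest of this section. Let $\mathcal C$ be the set of all CP maps $\Psi$ as in the proposition, with $\kappa$ fixed. Write $|R|^2=R^*R$ for an operator $R$. Three facts are common to both cases.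

(a) \emph{$\mathcal C$ is nonempty and point-weak$^*$ compact.} The conditions defining it are closed, as $\Psi\mapsto(\mu\cdot\Psi)(1)=\mathbb E\,u^*\Psi(uu'^*)u'$ is point-weak$^*$ continuous.

(b) \emph{If $\Psi=S^*\rho(\cdot)S$ is in $\mathcal C$, then}
\begin{equation}\label{eq:parallelogram}
(\mu\cdot\Psi)(1)=S_\mu^*S_\mu=\mathbb E_u\,u^*\Psi(1)u-\tfrac12\,\mathbb E_{u,u'}\,|S_u-S_{u'}|^2 .
\end{equation}
Indeed $S_u^*S_u=u^*\Psi(1)u$, and expanding the square gives $\frac12\mathbb E|S_u-S_{u'}|^2=\mathbb E\,S_u^*S_u-S_\mu^*S_\mu$. This is the operator form of the parallelogram identity in Section~\ref{sec:model}. All terms are in $N$, since $S_u^*S_{u'}=u^*\Psi(uu'^*)u'$.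

(c) \emph{If $\Psi\in\mathcal C$, then $\mu\cdot\Psi\in\mathcal C$.} By \eqref{eq:parallelogram}, $(\mu\cdot\Psi)(1)\le\mathbb E\,u^*\Psi(1)u\le1$. Averaging $S_\mu$ once more, with a measure $\mu'$, yields $\mathbb E_{v\sim\mu'}\mathbb E_{u\sim\mu}\,\rho(uv)^*S\,uv$ with $u,v$ independent. By \eqref{eq:muPsi}, $\mu'\cdot(\mu\cdot\Psi)=\mu''\cdot\Psi$, where $\mu''$ is the law of $uv$, and the value of this map at $1$ is at least $\kappa1$ because $\Psi\in\mathcal C$.

Also $\Psi(1)\ge\kappa1$ for $\Psi\in\mathcal C$, by taking for $\mu$ the point mass at $1$.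

\subsection*{Finite algebras: minimize the trace}

Let $N$ be finite and $\sigma$-finite, with a faithful normal tracial state $\tau$. By (a) there is $\Psi\in\mathcal C$ for which $\tau(\Psi(1))$ is minimal. Write $\Psi=S^*\rho(\cdot)S$ and $y=\Psi(1)=S^*S$. Given $u\in U(N)$ with $u\ne1$, let $\mu$ be the measure with mass $\frac12$ at $1$ and at $u$. Since $\tau(u^*yu)=\tau(y)$, \eqref{eq:parallelogram} gives
\[
\tau\bigl((\mu\cdot\Psi)(1)\bigr)=\tau(y)-\tfrac14\,\tau\bigl(|S-S_u|^2\bigr).
\]
By (c), minimality and faithfulness of $\tau$, $S=S_u$, that is, $\rho(u)S=Su$. Every element of $N$ is a linear combination of four unitaries, so $\rho(x)S=Sx$ and hence $\Psi(x)=S^*\rho(x)S=yx$ for all $x\in N$. For self-adjoint $x$ the element $\Psi(x)$ is self-adjoint, so $yx=xy$; thus $y$ is in the center of $N$. As $y\ge\kappa1$, the map $E=y^{-1/2}\Psi(\cdot)\,y^{-1/2}\colon B(K)\to N$ is defined and CP, and $E(x)=x$ for $x\in N$. So $N$ is injective.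

\subsection*{Type III: minimize a central majorant}

Let $N$ be $\sigma$-finite of type III, with center $Z$. The trace argument needs a functional that does not increase when $\Psi(1)$ is replaced by $\mathbb E\,u^*\Psi(1)u$; a state of $N$ has no reason to have this property. What survives is the order relation with central elements: if $z\in Z$ and $\Psi(1)\le z$, then $\mathbb E\,u^*\Psi(1)u\le z$. So we minimize a central upper bound of $\Psi(1)$. (In a factor this bound is a number, and we minimize the norm of $\Psi(1)$.)

The price is that the parallelogram argument gives information only at vectors where the bound is nearly attained, so that $S$ is a fixed point only approximately and only there (Lemma~\ref{lem:vectors}). This is enough, because in a $\sigma$-finite type III algebra any nonzero element $D$ can be multiplied from both sides to a nonzero central projection (Lemma~\ref{lem:ideal}), and such a projection can be detected at these vectors.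

Let $\nu$ be a faithful normal state on $Z$ and let
\[
\mathcal D=\{(\Psi,z):\Psi\in\mathcal C,\ z\in Z,\ \Psi(1)\le z\le1\}.
\]
This set is nonempty, as it contains $(\Psi,1)$ for $\Psi\in\mathcal C$, and it is compact for the product of the point-weak$^*$ and weak$^*$ topologies. The function $(\Psi,z)\mapsto\nu(z)$ is continuous on it. Fix a minimizer $(\Psi,z_0)$ and write $\Psi=S^*\rho(\cdot)S$ and $y=\Psi(1)=S^*S$, so that $\kappa1\le y\le z_0\le1$ and $\|S\|\le1$.

\begin{lemma}\label{lem:vectors}
Let $z\in Z$ be a nonzero projection and $\mathcal X\subset N$ a finite set. There are unit vectors $\xi_m\in zK$, $m=1,2,\dots$, with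
\[
\|(Sx-\rho(x)S)\xi_m\|\to0\quad(x\in\mathcal X)\qquad\text{and}\qquad\|(z_0-y)\xi_m\|\to0 .
\]
\end{lemma}

\begin{proof}
Each element of $\mathcal X$ is a linear combination of four unitaries of $N$. Let $F\subset U(N)$ be a finite set that contains all these unitaries and $1$. It suffices to find, for every $\eta>0$, a unit vector $\xi\in zK$ with
\begin{equation}\label{eq:almost}
\|(Su-\rho(u)S)\xi\|\le|F|\sqrt\eta\quad(u\in F),\qquad\|(z_0-y)\xi\|\le\sqrt{|F|\eta};
\end{equation}
then take $\eta=1/m$. Let $\mu$ be the uniform measure on $F$ and $b=(\mu\cdot\Psi)(1)$. By \eqref{eq:parallelogram},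
\begin{equation}\label{eq:split}
z_0-b=\mathbb E_u\,u^*(z_0-y)u+\tfrac12\,\mathbb E_{u,u'}\,|S_u-S_{u'}|^2 ,
\end{equation}
a sum of two positive operators. There is a unit vector $\xi\in zK$ with $\langle(z_0-b)\xi,\xi\rangle<\eta$. Otherwise $z(z_0-b)\ge\eta z$, and since also $(1-z)(z_0-b)\ge0$, we get $b\le z_0-\eta z$. Then $(\mu\cdot\Psi,\,z_0-\eta z)\in\mathcal D$ by (c), while $\nu(z_0-\eta z)=\nu(z_0)-\eta\nu(z)<\nu(z_0)$, contradicting minimality.

For this $\xi$, both terms on the right of \eqref{eq:split} contribute less than $\eta$. In the first, keep only $u=1$: $\langle(z_0-y)\xi,\xi\rangle<|F|\eta$. As $0\le z_0-y\le1$, $\|(z_0-y)\xi\|\le\|(z_0-y)^{1/2}\xi\|\le\sqrt{|F|\eta}$. In the second, keep only the pairs $(u,1)$ and $(1,u)$: $|F|^{-2}\|(S_u-S)\xi\|^2<\eta$ for $u\in F\setminus\{1\}$. Since $\|(S_u-S)\xi\|=\|\rho(u)^*(Su-\rho(u)S)\xi\|=\|(Su-\rho(u)S)\xi\|$, this proves \eqref{eq:almost}; for $u=1$ the first inequality is trivial.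
\end{proof}

The vectors $\xi_m$ may be chosen below any nonzero central projection, but beyond that we do not control where they are. The next lemma removes this uncertainty.

\begin{lemma}\label{lem:ideal}
Let $N$ be $\sigma$-finite of type III and $0\ne D\in N$. There are $a,b\in N$ such that $aDb$ is a nonzero central projection.
\end{lemma}

\begin{proof}
Choose $t>0$ such that the spectral projection $f=1_{[t,\infty)}(D^*D)$ is nonzero, and let $z$ be its central support. In a $\sigma$-finite type III algebra, projections with the same central support are equivalent. So there is $v\in N$ with $v^*v=z$ and $vv^*=f$. Since $D^*D\ge tf$, we have $g=v^*D^*Dv\ge t\,v^*fv=tz$, so $g$ has an inverse $g'$ in $Nz$, and $(g'v^*D^*)\,D\,v=g'g=z$.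
\end{proof}

We claim that $\Psi(x)=z_0x$ for all $x\in N$. Suppose that $D=\Psi(x)-z_0x\ne0$ for some $x\in N$, take $a,b$ from Lemma~\ref{lem:ideal}, with $aDb=z$, and apply Lemma~\ref{lem:vectors} to this $z$ and $\mathcal X=\{a^*,\,b,\,axb\}$. With $o(1)$ denoting quantities tending to $0$ as $m\to\infty$,
\begin{align*}
\langle a\Psi(x)b\,\xi_m,\xi_m\rangle
&=\langle\rho(x)\,Sb\,\xi_m,\;Sa^*\xi_m\rangle\\
&=\langle\rho(x)\rho(b)S\xi_m,\;\rho(a)^*S\xi_m\rangle+o(1)
 &&\text{(using }b,a^*\in\mathcal X)\\
&=\langle\rho(axb)S\xi_m,\;S\xi_m\rangle+o(1)\\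
&=\langle S\,axb\,\xi_m,\;S\xi_m\rangle+o(1)
 &&\text{(using }axb\in\mathcal X)\\
&=\langle axb\,\xi_m,\;y\,\xi_m\rangle+o(1)\\
&=\langle axb\,\xi_m,\;z_0\xi_m\rangle+o(1)
 =\langle a\,z_0x\,b\,\xi_m,\;\xi_m\rangle+o(1).
\end{align*}
Thus $\langle aDb\,\xi_m,\xi_m\rangle\to0$. But $aDb=z$ and $\xi_m\in zK$ is a unit vector, so these numbers all equal $1$. This contradiction proves the claim.

Since $z_0\ge\kappa1$ is central and invertible, $E=z_0^{-1/2}\Psi(\cdot)\,z_0^{-1/2}\colon B(K)\to N$ is CP with $E(x)=x$ for $x\in N$. So $N$ is injective, and Proposition~\ref{prop:fixed} is proved.\hfill\qedsymbol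

\section{Reduction to corners and end of the proof}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Phi$ and $\delta$ be as in the theorem. A direct sum of von Neumann algebras is injective if and only if its summands are, and type I algebras are injective. By the type decomposition it suffices to show that $\mathsf Mz$ is injective when $z\neq 0$ is a central projection of $\mathsf M$ such that $\mathsf Mz$ is of type II or of type III. Such an algebra need not be $\sigma$-finite, and in the type II case it need not be finite, so Proposition~\ref{prop:fixed} does not apply to it directly. We exhaust it by corners to which the argument applies.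

\emph{The corners.} Let $P$ be the set of $\sigma$-finite projections $p\in\mathsf Mz$, required also to be finite if $\mathsf Mz$ is of type II. It is directed: a join of two finite projections is finite, and if nonzero $p,p'$ are the supports of normal states $\omega,\omega'$, then $p\vee p'$ is the support of $\frac12(\omega+\omega')$. Every nonzero projection $f\in\mathsf Mz$ dominates a nonzero element of $P$: in type II we may first shrink $f$ to a nonzero finite projection; then choose a unit vector $\xi\in fH$ and take the support of the vector state $\langle\,\cdot\,\xi,\xi\rangle$, which lies below $f$. Hence $z-\sup P$ cannot be nonzero, so $\sup P=z$ and the increasing net $P$ converges strongly to $z$.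

\emph{Each corner is injective.} Let $0\ne p_0\in P$. The algebra $\mathsf M_0=p_0\mathsf Mp_0$ on $p_0H$ is $\sigma$-finite, and of type II$_1$ or type III. Choose $n$ with $\frac1n\le\frac{1-\delta}2$. In an algebra of type II$_1$ or III the unit is a sum of $n$ equivalent orthogonal projections, so there are projections $e_1,\dots,e_n\in\mathsf M_0$ with $p_0=e_1+\dots+e_n$ and $v_i\in\mathsf M_0$ with $v_i^*v_i=e_1$ and $v_iv_i^*=e_i$. With $K=e_1H$ and $N=e_1\mathsf Me_1$, the unitary $\epsilon_i\otimes k\mapsto v_ik$ identifies $\mathbb C^n\otimes K$ with $p_0H$ and $M_n(N)$ with $\mathsf M_0$. Here $N$ is nonzero, $\sigma$-finite, and finite or of type III.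

The map $\Phi_0(x)=p_0\Phi(x)p_0$, $x\in B(p_0H)$, is CP with values in $\mathsf M_0$, and $\Phi_0(p_0)\le p_0$. For a projection $q\in\mathsf M_0$ we have $q\Phi_0(q)q=q\Phi(q)q\ge(1-\delta)q$ by \eqref{eq:overlap}. So, under the identification above, Proposition~\ref{prop:average} applies to $\Phi_0$ and yields a map $\Psi$ satisfying the hypotheses of Proposition~\ref{prop:fixed} with $\kappa=1-\delta-\frac1n\ge\frac{1-\delta}2>0$. It is here that $\delta<1$ is used. Hence $N$ is injective. If $E\colon B(K)\to N$ is a UCP projection, then $\mathrm{id}_{M_n}\otimes E$ is a UCP projection of $B(\mathbb C^n\otimes K)$ onto $M_n(N)$. So $\mathsf M_0$ is injective.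

\emph{Back to $\mathsf Mz$.} For $p\in P$ let $E_p\colon B(pH)\to p\mathsf Mp$ be a UCP projection, which exists by the previous step (and trivially for $p=0$). The maps
\[
B(zH)\to\mathsf Mz,\qquad x\mapsto E_p(pxp),
\]
are CP and contractive. Let $E$ be a point-weak$^*$ cluster point as $p$ increases to $z$. It is CP. For $x\in\mathsf Mz$ we have $E_p(pxp)=pxp\to x$ strongly, hence weak$^*$ because the net is bounded; so $E(x)=x$, and in particular $E$ is unital. Thus $\mathsf Mz$ is injective.
\end{proof}

With Theorem~\ref{thm:A} proved, Theorems~\ref{thm:B} and \ref{thm:dichotomy} follow as in Section~\ref{sec:net}.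

\begin{thebibliography}{9}

\bibitem{KR}
Kadison--Ringrose, \emph{Fundamentals} II.

\bibitem{KS}
Jacek Krajczok, Adam Skalski, \emph{Separation properties for positive-definite functions on locally compact quantum groups and for associated von Neumann algebras}, arXiv:2309.10046 (2023).

\bibitem{Paulsen}
Paulsen, \emph{Completely Bounded Maps and Operator Algebras}.

\bibitem{Takesaki}
Takesaki, \emph{Theory of Operator Algebras I}.

\end{thebibliography}

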